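# Closed positive currents carried by pluripolar sets, and classes outside the Néron–Severi space

## 1. The guess "the class is a combination of divisor classes", and its tests

Let $X$ be a compact Kähler manifold of dimension $n$ with Kähler form $\omega$. The question below is taken from Nicholas McCleerey, "Plurisupported Currents on Compact Kähler Manifolds", arXiv:2106.12017 (2021). We first fix the words.

**Definition (pluripolar set).** A set $A\subset X$ is pluripolar if $X$ is covered by connected open sets $U$, each with a psh function $g\not\equiv-\infty$ on $U$ such that $A\cap U\subset\{g=-\infty\}$. Pluripolar sets are Lebesgue null. If $\alpha$ is a smooth closed real $(1,1)$-form, a function $v$ is called $\alpha$-psh if locally $v+q$ is psh, where $q$ is smooth and $dd^cq=\alpha$. If $v\not\equiv-\infty$ is $\alpha$-psh, then $\{v=-\infty\}$ is pluripolar.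

**Definition (plurisupported current).** A closed positive $(1,1)$-current $T$ on $X$ is plurisupported if there is a pluripolar set $A$, not assumed closed, with $T=\mathbf 1_AT$. Equivalently, the trace measure $T\wedge\omega^{n-1}$ puts no mass on $X\setminus A$. The choice of $\omega$ does not matter, since two Kähler forms bound each other up to constants.

**Definition (Néron–Severi space).** $\mathrm{NS}(X,\mathbb R)\subset H^{1,1}(X,\mathbb R)$ is the real subspace spanned by the integral classes of type $(1,1)$.

The question is whether the class $[T]\in H^{1,1}(X,\mathbb R)$ of a plurisupported current always lies in $\mathrm{NS}(X,\mathbb R)$.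

The condition is measure-theoretic and says nothing about the closed support. For example, on a compact Riemann surface take $T=\sum_j2^{-j}\delta_{x_j}$ with $(x_j)$ a dense sequence. It is carried by the countable set $\{x_j\}$, which is polar: in a coordinate disc use $g=\sum_j2^{-j}\log|z-x_j|$, summed over the $x_j$ in the disc. The terms are bounded above uniformly and bounded in $L^1$ up to the factors $2^{-j}$, so $g$ is subharmonic and $g\not\equiv-\infty$. Yet the support of $T$ is the whole surface. On the other side, a Kähler form is never plurisupported, because its trace measure has a positive density and pluripolar sets are Lebesgue null.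

The obvious examples are the currents of integration $[Z]$ along hypersurfaces, locally carried by $\{\log|f|=-\infty\}$, whose classes are integral. So one first guesses **yes**: a current living on a pluripolar set should have a class built from divisors. Here are some tests.

*Dimension one, or more generally $h^{2,0}(X)=0$.* Then $H^{1,1}(X,\mathbb R)=H^2(X,\mathbb R)$, and $H^2(X,\mathbb R)$ is spanned by integral classes. So $\mathrm{NS}(X,\mathbb R)=H^{1,1}(X,\mathbb R)$ and the answer is trivially yes.

*Currents carried by countably many hypersurfaces.* Let $T$ be carried by $\bigcup_jZ_j$ with $Z_j$ distinct irreducible hypersurfaces. By Siu's decomposition $\mathbf 1_{Z_j}T=c_j[Z_j]$ with $c_j\ge0$, and $T$ has no mass on the sets $Z_i\cap Z_j$, of codimension at least two. Hence $T=\sum_jc_j[Z_j]$. The partial sums have classes in $\mathrm{NS}(X,\mathbb R)$, a linear subspace of a finite-dimensional space and hence closed. So $[T]\in\mathrm{NS}(X,\mathbb R)$.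

*Currents without any divisorial part.* On a product $E_1\times E_2$ of elliptic curves let $T=\mathrm{pr}_1^*\nu$, where $\nu$ is an atomless probability measure on a polar set. Such $\nu$ exist. In a coordinate disc take a Cantor set $K\subset[0,\frac12]$ whose step $m\ge1$ consists of $2^m$ intervals of length $\ell_m=e^{-4^m}$ with centers $c_{m,i}$, and let $\nu$ be its natural measure. Put
$$g(z)=\sum_{m\ge1}4^{-m}\sum_{i=1}^{2^m}\log|z-c_{m,i}|.$$
The total weight $\sum_m4^{-m}2^m$ is finite, so $g$ is subharmonic and $g\not\equiv-\infty$. At $z\in K$ all terms are $\le0$, and the nearest center of step $m$ contributes at most $4^{-m}\log\ell_m=-1$. So $g=-\infty$ on $K$. The current $T$ charges no curve, because $\nu$ has no atoms and a curve which is not a fiber of $\mathrm{pr}_1$ meets almost every fiber in finitely many points. Still $[T]=[\{\mathrm{pt}\}\times E_2]\in\mathrm{NS}$.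

The guess has passed each test, but in each of them either $\mathrm{NS}=H^{1,1}$ or the class was visibly a combination of divisor classes. A sharper test is an $X$ with $\mathrm{NS}(X,\mathbb R)=0$. Such an $X$ contains no hypersurface at all, since an effective divisor $Z\ne0$ has $\int_Z\omega^{n-1}>0$ and so a nonzero class in $\mathrm{NS}$. In the same way every $T\neq0$ has $[T]\ne0$. So the guess predicts that on such an $X$ the only plurisupported current is $0$. We shall see that on suitable complex tori with $\mathrm{NS}=0$ every Kähler class contains a plurisupported current. **The answer is no**, in every dimension $n\ge2$, and it is no also for some projective manifolds.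

## 2. All complex tori at once

Let $V=\mathbb R^{2n}$, $n\ge2$, $\Lambda=\mathbb Z^{2n}$, $M=V/\Lambda$, and let $\lambda$ be Lebesgue measure on $M$. The real torus $M$ is fixed and the complex structure varies:
$$\mathcal J=\{J\in\mathrm{End}(V):J^2=-1\},\qquad X_J=(M,J).$$

Constant real $2$-forms are identified with $H^2(M,\mathbb R)$, and those that are integral on $\Lambda$ with $H^2(M,\mathbb Z)$. Then
$$H^{1,1}(X_J,\mathbb R)=\{\alpha:\alpha(J\cdot,J\cdot)=\alpha\},$$
of dimension $n^2$, and $\mathrm{NS}(X_J,\mathbb R)$ is the span of the integral $J$-invariant forms. A class is Kähler if and only if its constant representative satisfies $\alpha(x,Jx)>0$ for $x\neq0$: average a Kähler form over translations. We write $\mathcal K_J$ for the Kähler cone. It is nonempty, since for a $J$-invariant inner product $h$ the form $\alpha(x,y)=h(Jx,y)$ has $\alpha(x,Jx)=h(Jx,Jx)>0$.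

For an integral symplectic form $E$ put $\mathcal J_E=\{J\in\mathcal J:E\in\mathcal K_J\}$. For $J\in\mathcal J_E$ the torus $X_J$ has an integral Kähler class, so it is an abelian variety. Finally let
$$\mathcal P=\{(J,\alpha):J\in\mathcal J,\ \alpha\in\mathcal K_J\},\qquad\mathcal S_E=\{(J,\alpha)\in\mathcal P:J\in\mathcal J_E\}.$$
A pair $(J,\alpha)$ is *rational* if $\alpha$ is a rational form.

**Example (a family used later).** For a basis $(e_i,f_i)$ of $V$ and $t\in\mathbb R_{>0}^n$ let $J_te_i=t_if_i$ and $J_tf_i=-t_i^{-1}e_i$. Then $J_t^2=-1$. For $n=1$ and the standard basis, putting $e=1$ gives $f=i/t$, so this is $\mathbb C/(\mathbb Z+\mathbb Z\,i/t)$. If the basis is symplectic for $E$, that is, $E(e_i,f_j)=\delta_{ij}$ and $E(e_i,e_j)=E(f_i,f_j)=0$, then $E(J_te_i,J_tf_j)=E(t_if_i,-t_j^{-1}e_j)=\delta_{ij}$, and for $x=\sum(x_ie_i+y_if_i)$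
$$E(x,J_tx)=\sum_i(t_ix_i^2+t_i^{-1}y_i^2)>0.$$
So $J_t\in\mathcal J_E$, and in particular $\mathcal J_E\neq\emptyset$.

**Topology.** Each of $\mathcal J,\mathcal J_E,\mathcal P,\mathcal S_E$ is cut out in a finite-dimensional vector space by closed conditions ($J^2=-1$, invariance) and open ones (positivity). So each is locally closed, hence locally compact, second countable, and a Baire space. A subset is *residual* if it contains a countable intersection of dense open sets. In a nonempty Baire space residual sets are dense, hence nonempty, and countable intersections of residual sets are residual. For example $\mathbb R\setminus\mathbb Q$ is residual in $\mathbb R$.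

**Conventions.** $d^c_Jf=-\frac1{2\pi}df\circ J$. On $\mathbb C$ this gives $d^cf=\frac1{2\pi}(f_x\,dy-f_y\,dx)$ and $dd^cf=\frac1{2\pi}\Delta f\,dx\wedge dy$. So $dd^c_J=\frac i\pi\partial\bar\partial$, and $dd^c\log|f|=[\operatorname{div}f]$ for holomorphic $f$. For fixed smooth $f$ on $M$, the form $dd^c_Jf$ depends continuously on $J$ (linearly, in fact), uniformly on $M$. Integrals over $X_J$ use the orientation given by $J$, which is locally constant in $J$. The weak topology on currents is tested on smooth forms.

**Theorem A.** Let $n\ge2$.

1. For $J$ in a residual (so nonempty) subset of $\mathcal J$: $\mathrm{NS}(X_J,\mathbb R)=0$, and every Kähler class of $X_J$ contains a plurisupported current.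
2. For every integral symplectic $E$ and $J$ in a residual (so nonempty) subset of $\mathcal J_E$: $X_J$ is an abelian variety with $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$, and every Kähler class of $X_J$ contains a plurisupported current. Here $\mathcal K_J$ is open in $H^{1,1}(X_J,\mathbb R)$, which has dimension $n^2\ge4$, so most Kähler classes are not in $\mathrm{NS}(X_J,\mathbb R)$.

In both cases, for every $\alpha\in\mathcal K_J$ the plurisupported currents of class $\alpha$ are weakly dense among all closed positive currents of class $\alpha$. The set of classes of plurisupported currents is exactly $\mathcal K_J\cup\{0\}$.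

**Theorem B** (a necessary condition on any complex torus $X=V/\Lambda$). If $T\ne0$ is plurisupported of class $\alpha$ (constant representative, necessarily $\ge0$), then $W=\ker\alpha\neq V$ is spanned by $W\cap\Lambda$. So $\alpha$ is the pullback of a Kähler class from the quotient torus $V/(W+\Lambda)$.

Theorem B is used only for the last sentence of Theorem A, not for the negative answer.

## 3. Limits of divisors lose their poles; truncation

**The first attempt.** Take $J$ with $\mathrm{NS}(X_J,\mathbb R)=0$ and $\alpha\in\mathcal K_J$. There are no divisors on $X_J$, but one can approximate $(J,\alpha)$ by rational pairs $(J_m,\alpha_m)$ (Lemma 3 below). On $X_{J_m}$ there are divisors $Z_m$ and integers $N_m$ with $\frac1{N_m}[Z_m]$ of class $\alpha_m$. A weak limit on the fixed manifold $M$ is a closed positive $(1,1)$-current $T$ for $J$, of class $\alpha$. Is $T$ plurisupported?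

Nothing says so, and this is where the attempt stops: being carried by a pluripolar set is not preserved by weak limits. On $\mathbb C/(\mathbb Z+i\mathbb Z)$ the measures $\frac1{p^2}\sum_{px=0}\delta_x$ are each carried by $p^2$ points, but they converge to Lebesgue measure, which charges no polar set. The same happens with the divisors of Lemma 1 below: they satisfy $\frac1{pN}[Z_p]=\eta+dd^cu$ with $\eta$ a Kähler form and $u\to0$ in $L^1$, so the limit is $\eta$.

**What can be kept.** Let us replace "all the mass sits where $u=-\infty$" by the finite statement "almost all the mass sits where the potential is below $-k$". In dimension one, consider $u=\log|z|$, so $dd^cu=\delta_0$. Let $\chi$ be smooth, convex, nondecreasing, with $\chi(t)=t$ for $t\ge-K$ and $\chi$ constant for $t\le-K-2$. The mass of $dd^c\chi(\log|z|)$ on the disc of radius $r$ is $\frac1{2\pi}\cdot2\pi r\,\partial_r\chi(\log r)=\chi'(\log r)$. So the truncated current is smooth, and its mass $1$ sits in the ring $e^{-K-2}\le|z|\le e^{-K}$, where the potential is $\le-K$.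

The truncated statement concerns a *fixed smooth function* on $M$ and strict inequalities. It therefore remains true when the complex structure and the class move a little, although the divisor itself does not survive the motion. So the step that is available at rational pairs spreads to open sets of pairs. Since rational pairs are dense, a Baire argument gives non-rational pairs at which the step is available for every starting potential, every depth $k$ and every precision $\varepsilon$. There we can repeat it infinitely often, with depths tending to infinity. This is the plan; Sections 4 to 9 carry it out.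

## 4. One step at a rational pair

For $(J,\alpha)\in\mathcal P$, $v\in C^\infty(M)$ with $\alpha+dd^c_Jv>0$, $k\in\mathbb N$ and $\varepsilon\in(0,1)$, consider these conditions on $w\in C^\infty(M)$:

* (i) $\alpha+dd^c_J(v+w)>0$;
* (ii) $\int|w|\,d\lambda<\varepsilon$;
* (iii) $w<\varepsilon$;
* (iv) $\int_{\{w\ge-k\}}(\alpha+dd^c_J(v+w))\wedge\alpha^{n-1}<\varepsilon$.

Condition (iv) says that almost all mass of the new Kähler form sits where $w<-k$. Condition (ii) makes the modification weakly small, and (iii) prevents later steps from undoing earlier ones.

**Lemma 1.** If $(J,\alpha)$ is rational, such $w$ exists for all $v,k,\varepsilon$ as above.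

*Proof.* Let $\eta=\alpha+dd^cv>0$.

**Step 1: a line bundle with curvature proportional to $\eta$.** Its sections will provide the divisors. Let $N\ge1$ be an integer with $N\alpha$ integral. By the Lefschetz $(1,1)$ theorem there is a holomorphic line bundle $L$ on $X_J$ with $c_1(L)=[N\alpha]=[N\eta]$. The curvature form of any Hermitian metric differs from $N\eta$ by some $dd^c\varphi$ ($\partial\bar\partial$-lemma). Changing the metric by a factor $e^{c\varphi}$ with a suitable constant $c$ gives $h$ with $c_1(L,h)=N\eta$.

**Step 2: sizes of sections.** We need to know that the total size of an orthonormal basis is subexponential in $p$. Let $dV=\eta^n$, let $(S_j)_{j\le d_p}$ be an orthonormal basis of $H^0(L^p)$ for the $L^2$ product defined by $h^p$ and $dV$, and put $B_p=\sum_j|S_j|^2_{h^p}$. By the Tian–Catlin–Zelditch theorem, $B_p=p^n(b_0+O(1/p))$ uniformly, with a constant $b_0>0$ (constant because $dV$ is a constant multiple of $c_1(L,h)^n$). Hence $\frac1p\log B_p\to0$ uniformly, and $d_p=\int B_p\,dV=O(p^n)$, $d_p\to\infty$. Let $p$ be so large that $B_p>0$ and $d_p\ge2$.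

**Step 3: one section that is not too small on average.** We choose it at random. Let $s=\sum_ja_jS_j$ with $a$ uniform on the unit sphere of $\mathbb C^{d}$, $d=d_p$. In a unit frame of $L^p_x$ the vector $(S_j(x))_j$ has length $B_p(x)^{1/2}$, so
$$|s(x)|^2_{h^p}=B_p(x)\,|\langle a,e_x\rangle|^2\tag{1}$$
with a unit vector $e_x$. By unitary invariance $|\langle a,e_x\rangle|^2$ has the law of $|a_1|^2$. Write $a=\gamma/|\gamma|$ with a standard complex Gaussian vector $\gamma$. Then $|\gamma_1|^2$ is exponential, and $\Sigma=\sum_{j\ge2}|\gamma_j|^2$ is an independent sum of $d-1$ exponential variables. So for $0\le t<1$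
$$\mathbb P(|a_1|^2\ge t)=\mathbb P\Bigl(|\gamma_1|^2\ge\tfrac{t}{1-t}\Sigma\Bigr)=\mathbb E\bigl[e^{-t\Sigma/(1-t)}\bigr]=\Bigl(1+\tfrac t{1-t}\Bigr)^{-(d-1)}=(1-t)^{d-1}.$$
Therefore, substituting $r=1-e^{-y}$,
$$\mathbb E[-\log|a_1|^2]=\int_0^\infty\bigl(1-(1-e^{-y})^{d-1}\bigr)dy=\int_0^1\frac{1-r^{d-1}}{1-r}\,dr=\sum_{j=1}^{d-1}\frac1j\le1+\log d.$$
By (1), $\log B_p-\log|s|^2_{h^p}\ge0$. Fubini shows that the expectation of $\int(\log B_p-\log|s|^2_{h^p})\,dV$ is at most $(1+\log d_p)\int dV$. So some $s=s_p$ satisfies
$$0\le\int\bigl(\log B_p-\log|s_p|^2_{h^p}\bigr)dV\le(1+\log d_p)\int dV.\tag{2}$$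

**Step 4: the divisor potential.** Put $u=\frac1{pN}\log|s_p|_{h^p}$ and $Z_p=\operatorname{div}s_p$. By the Poincaré–Lelong formula $dd^c\log|s_p|_{h^p}=[Z_p]-pN\eta$, that is, $\eta+dd^cu=\frac1{pN}[Z_p]$. Moreover $u\le\frac1{2pN}\log B_p$, and by (2)
$$\int|u|\,dV\le\frac1{2pN}\Bigl(\int|\log B_p|\,dV+(1+\log d_p)\int dV\Bigr)\to0.$$
Since $\lambda\le C\,dV$ for a constant $C$, for $p$ large we have $\int|u|\,d\lambda<\varepsilon$ and $u\le\varepsilon/2$. Fix such a $p$.

**Step 5: truncation.** This makes the potential smooth and puts the mass of the divisor at depth about $K$. Choose $\delta\in(0,\frac12]$ with $\delta\int\alpha^n<\varepsilon$, and let $K=2k+1$. Let $\chi:\mathbb R\to\mathbb R$ be smooth and convex with $0\le\chi'\le1$, $\chi(t)=t$ for $t\ge-K$, and $\chi$ constant for $t\le-K-2$. For $t<-K$, convexity (the graph lies above its tangent line at $-K$) gives $t\le\chi(t)$, and monotonicity gives $\chi(t)\le\chi(-K)=-K$. Hence $|\chi(t)|\le|t|$ and $\chi(t)\le\max(t,0)$ for all $t$. The function $m=\chi\circ u$ is smooth: near $Z_p$ we have $u<-K-2$, so $m$ is constant there. Off $Z_p$ we have $dd^cu=-\eta$,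 so
$$\eta+dd^cm=(1-\chi'(u))\,\eta+\chi''(u)\,du\wedge d^cu\ \ge\ 0,\tag{3}$$
because $(du\wedge d^cu)(x,Jx)=\frac1{2\pi}\bigl(du(x)^2+du(Jx)^2\bigr)\ge0$. On $\{u\ge-K\}$ we have $\chi'(u)=1$ and $\chi''(u)=0$, so (3) vanishes there. Near $Z_p$, $\eta+dd^cm=\eta$.

**Step 6: strict positivity and the four conditions.** The form (3) is only semipositive, so we shrink slightly: let $w=(1-\delta)m$. Then
$$\eta+dd^cw=\delta\eta+(1-\delta)(\eta+dd^cm)\ge\delta\eta>0,$$
which is (i). Since $|w|\le|u|$ almost everywhere and $w\le\max(u,0)\le\varepsilon/2$, (ii) and (iii) hold. On $\{u<-K\}$ we have $m\le-K$, so $w\le-(1-\delta)K\le-\frac K2<-k$. Hence $\{w\ge-k\}\subset\{u\ge-K\}$, where $\eta+dd^cw=\delta\eta$. The integral in (iv) is at most $\delta\int\eta\wedge\alpha^{n-1}=\delta\int\alpha^n<\varepsilon$. $\square$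

## 5. From rational pairs to residual sets of pairs

**Property (D)** for $(J,\alpha)$: for all $v\in C^\infty(M)$ with $\alpha+dd^c_Jv>0$, all $k\in\mathbb N$ and all $\varepsilon\in(0,1)$ there is $w$ satisfying (i)–(iv).

Lemma 1 says that rational pairs have (D).

**Proposition 2.** Let $\mathcal S=\mathcal P$ or $\mathcal S_E$. If rational pairs are dense in $\mathcal S$, then (D) holds on a residual subset of $\mathcal S$.

*Proof.* **Step 1: countably many open dense sets.** Property (D) involves uncountably many $v$, so we first restrict to a countable family. Let $\{v_i\}\subset C^\infty(M)$ be countable and dense for the $C^2$-norm. Let $G_i=\{(J,\alpha)\in\mathcal S:\alpha+dd^c_Jv_i>0\}$, an open set. For $k\ge1$ let $H_{i,k}$ be the set of $(J,\alpha)\in G_i$ for which some $w\in C^\infty(M)$ satisfies (i)–(iv) with $v=v_i$, this $k$, and $\varepsilon=1/(k+1)$.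

$H_{i,k}$ is open. Indeed, fix $w$. Conditions (ii) and (iii) do not involve $(J,\alpha)$. Condition (i) says that $(\alpha+dd^c_J(v_i+w))(\xi,J\xi)$ is positive on the compact product of $M$ with the unit sphere of $V$, and this expression is continuous in $(J,\alpha)$ uniformly there; so (i) is open. In (iv) the set $\{w\ge-k\}$ is fixed, the integrand depends continuously on $(J,\alpha)$ uniformly on $M$, and the orientation is locally constant; so (iv) is open.

By Lemma 1, $H_{i,k}$ contains all rational pairs of $G_i$, which are dense in the open set $G_i$. Hence $H_{i,k}\cup(\mathcal S\setminus\overline{G_i})$ is open and dense in $\mathcal S$.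

**Step 2: the countable family suffices.** Let $(J,\alpha)$ lie in all these sets, and let $v$ with $\alpha+dd^c_Jv>0$, $k$ and $\varepsilon$ be given. Choose $l\ge k+1$ with $\frac1{l+1}<\varepsilon/2$. Choose $v_i$ so $C^2$-close to $v$ that $\alpha+dd^c_Jv_i>0$, $\sup|v-v_i|<\varepsilon/2$ and $\int|v-v_i|\,d\lambda<\varepsilon/2$. Then $(J,\alpha)\in G_i$, hence $(J,\alpha)\in H_{i,l}$. Let $w$ be the corresponding function and put $\tilde w=w+v_i-v$. Since $v+\tilde w=v_i+w$, (i) holds. Also $\int|\tilde w|\,d\lambda<\frac\varepsilon2+\frac\varepsilon2$ and $\tilde w<\frac\varepsilon2+\frac\varepsilon2$. Finally $\{\tilde w\ge-k\}\subset\{w\ge-k-1\}\subset\{w\ge-l\}$. The integrand in (iv) is a positive volume form, so the integral over the smaller set is less than $\frac1{l+1}<\varepsilon$. $\square$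

## 6. Density of rational pairs

**Lemma 3.** Rational pairs are dense in $\mathcal P$ and in $\mathcal S_E$.

*Proof for $\mathcal P$.* The point is to move $J$ along with $\alpha$. Let $(J_0,\alpha_0)\in\mathcal P$ and let $\alpha$ be a rational form close to $\alpha_0$. Take a symplectic basis $(e_i,f_i)$ of $\alpha_0$ and apply symplectic Gram–Schmidt for $\alpha$: keep $e_1$, replace $f_1$ by $f_1/\alpha(e_1,f_1)$, project the other vectors to the $\alpha$-orthogonal complement of these two, and continue. All operations are continuous in $\alpha$ and do nothing for $\alpha=\alpha_0$, so we get a nearby symplectic basis of $\alpha$. Mapping it to the basis $(e_i,f_i)$ gives $g\in GL(V)$ close to $1$ with $\alpha=g^*\alpha_0$. Put $J=g^{-1}J_0g$. Then $\alpha(Jx,Jy)=\alpha_0(J_0gx,J_0gy)=\alpha(x,y)$ and $\alpha(x,Jx)=\alpha_0(gx,J_0gx)>0$ for $x\ne0$. So $(J,\alpha)\in\mathcal P$ is rational and close to $(J_0,\alpha_0)$.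

*Proof for $\mathcal S_E$.* Now the new $J$ must in addition stay compatible with $E$, so we diagonalize $\alpha$ relative to $E$.

**Step 1: the operator of $\alpha$.** Let $(J,\alpha)\in\mathcal S_E$ and write $\alpha=E(A\cdot,\cdot)$. Since $\alpha$ is alternating, $E(Ax,y)=-E(Ay,x)=E(x,Ay)$, so $A$ is $E$-selfadjoint. Since $\alpha$ and $E$ are $J$-invariant, $E(AJx,Jy)=E(Ax,y)=E(JAx,Jy)$, so $AJ=JA$. With $h(x,y)=E(x,Jy)$ we get $h(Ax,y)=E(x,AJy)=E(x,JAy)=h(x,Ay)$. So $A$ is a Hermitian operator for the Hermitian structure on $(V,J)$ with real part $h$. Perturbing $A$ slightly among Hermitian operators, with $J$ fixed, keeps $(J,\alpha)$ in $\mathcal S_E$. So we may assume that the complex eigenvalues $\lambda_1,\dots,\lambda_n$ of $A$, which are real, are distinct. Its eigenspaces $P_i$ are then $J$-complex lines. They are $h$-orthogonal and $J$-invariant, hence mutually $E$-orthogonal.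

**Step 2: a rational perturbation is still diagonalizable.** Let $\alpha'$ be a rational form near $\alpha$, not necessarily $J$-invariant, and write $\alpha'=E(A'\cdot,\cdot)$. As before $A'$ is $E$-selfadjoint, and it is near $A$. Since $\det(tE-\alpha')=\det(E)\det(t-A')$ and determinants of alternating matrices are squares of Pfaffians, $\det(t-A')=q'(t)^2$ with
$$q'(t)=\frac{\mathrm{Pf}(tE-\alpha')}{\mathrm{Pf}(E)},$$
a monic real polynomial of degree $n$ depending continuously on $\alpha'$. At $\alpha'=\alpha$ its square is $\prod(t-\lambda_i)^2$, so there it equals $\prod(t-\lambda_i)$. Simple real roots persist, so $q'$ has $n$ distinct real roots $\lambda_i'$ near $\lambda_i$. Hence the generalized eigenspaces $P_i'=\ker(A'-\lambda_i')^2$ are real planes, and they are near $P_i$ because spectral projections depend continuously on the operator. They are mutually $E$-orthogonal: for $i\neq j$ the operator $(A'-\lambda'_i)^2$ is invertible on $P'_j$, so each $y\in P_j'$ is $(A'-\lambda_i')^2z$ with $z\in P_j'$, and $E(x,y)=E((A'-\lambda_i')^2x,z)=0$ for $x\in P_i'$. Since $V=\bigoplus P_i'$, $E$ is nondegenerate on each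 $P_i'$. On the plane $P_i'$ the alternating form $E(A'\cdot,\cdot)$ is a multiple of $E$, so $A'|_{P_i'}$ is a scalar, namely $\lambda_i'$.

**Step 3: move $J$.** Let $g$ be, on $P_i$, the spectral projection to $P_i'$ times the positive constant that makes it area preserving for $E$. It is close to $1$, and symplectic because both decompositions are $E$-orthogonal. Put $J'=gJg^{-1}$. Then $J'\in\mathcal J_E$, since $E(J'x,J'y)=E(x,y)$ and $E(x,J'x)=E(g^{-1}x,Jg^{-1}x)>0$ for $x\neq0$. It preserves each $P_i'$, hence commutes with $A'$, hence preserves $\alpha'$. Positivity of $\alpha'(x,J'x)$ holds because $(J',\alpha')$ is near $(J,\alpha)$. So $(J',\alpha')\in\mathcal S_E$ is rational and close to $(J,\alpha)$. $\square$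

## 7. From pairs to complex structures

Proposition 2 and Lemma 3 give a residual set of *pairs*. We want many classes on one fixed torus, so we pass to the fibers of $(J,\alpha)\mapsto J$.

**Lemma 4.** Let $f:\mathcal S\to\mathcal B$ be continuous and open, $\mathcal S$ second countable, and $R\subset\mathcal S$ residual. Then for $y$ in a residual subset of $\mathcal B$, $R\cap f^{-1}(y)$ is residual in $f^{-1}(y)$.

*Proof.* Countable intersections of residual sets are residual, so it suffices to treat $R=O$ open and dense. Let $\{B_i\}$ be a countable base of $\mathcal S$. The set $f(B_i\cap O)$ is open, and it is dense in $f(B_i)$: if $\emptyset\ne U\subset f(B_i)$ is open, then $B_i\cap f^{-1}(U)$ is nonempty and open, so it meets $O$. Hence $D_i=f(B_i\cap O)\cup(\mathcal B\setminus\overline{f(B_i)})$ is open and dense. Let $y\in\bigcap_iD_i$ and suppose $B_i\cap f^{-1}(y)\ne\emptyset$. Then $y\in f(B_i)$, so $y\in f(B_i\cap O)$, that is, $B_i\cap O\cap f^{-1}(y)\neq\emptyset$. The nonempty sets $B_i\cap f^{-1}(y)$ form a base of $f^{-1}(y)$, so $O\cap f^{-1}(y)$ is open and dense there. $\square$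

The projections $\mathcal P\to\mathcal J$ and $\mathcal S_E\to\mathcal J_E$ are open. Given $(J_0,\alpha_0)$ and $J$ near $J_0$, the form $\frac12(\alpha_0+\alpha_0(J\cdot,J\cdot))$ is $J$-invariant and near $\alpha_0$, hence lies in $\mathcal K_J$. So every neighborhood of $(J_0,\alpha_0)$ maps onto a neighborhood of $J_0$. The fiber over $J$ is $\mathcal K_J$. Combining Proposition 2 with Lemmas 3 and 4:

**(∗)** For $J$ in a residual subset of $\mathcal J$ (resp. $\mathcal J_E$), the set $R_J=\{\alpha\in\mathcal K_J:(J,\alpha)\text{ has (D)}\}$ is residual in $\mathcal K_J$.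

## 8. Infinitely many truncated steps

**Proposition 5.** Let $(J,\alpha)$ have (D) and let $\eta_0=\alpha+dd^cv_0>0$ be a Kähler form. Every weak neighborhood of $\eta_0$ contains a plurisupported current $T=\alpha+dd^cv$, carried by $\{v=-\infty\}$ with $v$ an $\alpha$-psh function.

*Proof.* There are two dangers. Mass that step $i$ has put into the region $\{w_i<-i\}$ might be moved out by later steps, and later steps might raise the potential there. Against the first we fix a cutoff function $\chi_i$ at step $i$ and choose all later $\varepsilon_j$ small in terms of it. Against the second we have (iii).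

**Step 1: the construction.** Let $\kappa\in(0,1]$. We construct inductively, for $j\ge1$, functions $w_j$, $v_j=v_{j-1}+w_j$, forms $\eta_j=\alpha+dd^cv_j>0$ and cutoffs $\chi_j\in C^\infty(M)$. Given $\chi_1,\dots,\chi_{j-1}$, let $C_i\ge1$ be constants with
$$\Bigl|\int f\,dd^c\chi_i\wedge\alpha^{n-1}\Bigr|\le C_i\|f\|_{L^1(\lambda)},\qquad i<j.$$
Apply (D) to $v_{j-1}$ with $k=j$ and
$$\varepsilon_j=\frac{2^{-j-1}\kappa}{\max(1,C_1,\dots,C_{j-1})}$$
to get $w_j$. Let $U_j=\{w_j<-j\}$, an open set. By (iv), $\int_{M\setminus U_j}\eta_j\wedge\alpha^{n-1}<\varepsilon_j$, so there is a compact $K_j\subset U_j$ with $\int_{M\setminus K_j}\eta_j\wedge\alpha^{n-1}<\varepsilon_j$. Choose $\chi_j$ smooth with $0\le\chi_j\le1$, $\chi_j=1$ on $K_j$ and $\operatorname{supp}\chi_j\subset U_j$. Then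
$$\int(1-\chi_j)\,\eta_j\wedge\alpha^{n-1}<\varepsilon_j.\tag{4}$$

**Step 2: the limit, and its closeness to $\eta_0$.** By (ii), $\sum_j\|w_j\|_{L^1}\le\sum_j\varepsilon_j\le\kappa$. So $v_j$ converges in $L^1$ to some $v$, and $\eta_j\to T:=\alpha+dd^cv$ weakly. $T$ is closed, positive and of class $\alpha$. Locally, with $q$ smooth and $dd^cq=\alpha$, the $L^1$ function $v+q$ satisfies $dd^c(v+q)\ge0$, so it is almost everywhere equal to a unique psh function. Hence $v$ has a unique $\alpha$-psh representative, which we use from now on. For a smooth form $\theta$,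
$$\Bigl|\int(T-\eta_0)\wedge\theta\Bigr|=\Bigl|\int(v-v_0)\,dd^c\theta\Bigr|\le C_\theta\,\kappa.$$
A weak neighborhood involves finitely many $\theta$, so $T$ is in the prescribed one for $\kappa$ small.

**Step 3: the mass stays in $U_i$.** For $l>i$, Stokes' formula, (4) and the choice of $\varepsilon_j$ give
$$\int(1-\chi_i)\,\eta_l\wedge\alpha^{n-1}=\int(1-\chi_i)\,\eta_i\wedge\alpha^{n-1}-\sum_{i<j\le l}\int w_j\,dd^c\chi_i\wedge\alpha^{n-1}\le\varepsilon_i+\sum_{j>i}C_i\varepsilon_j\le2^{1-i},$$
since $C_i\varepsilon_j\le2^{-j-1}$ for $j>i$. Let $l\to\infty$, which is allowed because $1-\chi_i$ is smooth. As $\chi_i=0$ off $U_i$,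
$$(T\wedge\alpha^{n-1})(M\setminus U_i)\le2^{1-i}.$$
These numbers are summable, so by Borel–Cantelli $T\wedge\alpha^{n-1}$-almost every point lies in $U_i$ for all large $i$.

**Step 4: the potential is $-\infty$ there.** By (iii), $w_j<\varepsilon_j$ for all $j$. So on $U_i$
$$v_i\le\max v_0+\sum_{j<i}\varepsilon_j-i .$$
For $l>i$ we have $v_l\le v_i+\sum_{j>i}\varepsilon_j$ on $M$. A subsequence of $(v_l)$ converges to $v$ almost everywhere, so $v\le v_i+\sum_{j>i}\varepsilon_j$ almost everywhere. Hence $v\le\max v_0+1-i$ almost everywhere on the open set $U_i$. This then holds *everywhere* on $U_i$: a psh function is at each point the limit of its averages over small balls, and $q$ is continuous. So $v=-\infty$ at every point lying in infinitely many $U_i$. By Step 3, $T\wedge\alpha^{n-1}$-almost every point is of this kind. Hence $T$ is carried by the pluripolar set $\{v=-\infty\}$. $\square$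

## 9. From residually many Kähler classes to all of them

**Proposition 6.** If $R_J$ is residual in $\mathcal K_J$, then for *every* $\alpha\in\mathcal K_J$ the plurisupported currents of class $\alpha$ are weakly dense in the closed positive currents of class $\alpha$; in particular they exist.

*Proof.* **Step 1: reduction to Kähler forms.** It is enough to approximate Kähler forms of class $\alpha$, because they are weakly dense. Let $T_0$ be closed and positive of class $\alpha$. Averaging $T_0$ over translations against a smooth kernel $\rho_\delta$ gives a smooth semipositive form $T_0*\rho_\delta$ in the same class (translations are homotopic to the identity). The forms $(1-\delta)\,T_0*\rho_\delta+\delta\alpha$ are Kähler, of class $\alpha$, and tend weakly to $T_0$ as $\delta\to0$.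

**Step 2: splitting the class.** The class $\alpha$ itself may fail (D), but it is a sum of two classes having (D). Let $\eta=\alpha+dd^cv$ be Kähler. Choose a small open neighborhood $\Omega\subset\mathcal K_J$ of $\alpha/2$ in $H^{1,1}(X_J,\mathbb R)$, symmetric under $\beta\mapsto\alpha-\beta$, such that for $\beta\in\Omega$ the forms $\beta+\frac12dd^cv$ and $(\alpha-\beta)+\frac12dd^cv$ are Kähler. This is possible because both are close to $\frac12\eta$. Their sum is $\eta$. Both $R_J\cap\Omega$ and its image under the homeomorphism $\beta\mapsto\alpha-\beta$ of $\Omega$ are residual in $\Omega$, so by Baire there is $\beta\in\Omega\cap R_J\cap(\alpha-R_J)$. Proposition 5 gives plurisupported $T_1$ of class $\beta$ and $T_2$ of class $\alpha-\beta$, weakly close to these two forms, with potentials $v_1,v_2$. Then $T_1+T_2$ has class $\alpha$ and is weakly close to $\eta$. It is carried by $\{v_1=-\infty\}\cup\{v_2=-\infty\}=\{v_1+v_2=-\infty\}$ (both potentials are bounded above), and $v_1+v_2$ is $\alpha$-psh. So $T_1+T_2$ is plurisupported. $\square$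

## 10. Néron–Severi spaces of generic tori

Recall $J_t$ from Section 2. Then $J_tJ_s$ is diagonal:
$$J_tJ_s:\quad e_i\mapsto-r_ie_i,\quad f_i\mapsto-r_i^{-1}f_i,\qquad r_i=s_i/t_i\ \text{arbitrary positive}.\tag{5}$$

**Lemma 7.** (a) For $J$ in a residual subset of $\mathcal J$: $\mathrm{NS}(X_J,\mathbb R)=0$ and $X_J$ has no proper nonzero complex subtorus. (b) For $J$ in a residual subset of $\mathcal J_E$: $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$ and $X_J$ has no proper nonzero complex subtorus.

*Proof.* A closed set with empty interior has open dense complement. So it suffices to exhibit countably many closed sets with empty interior outside of which the claims hold. Complex subtori correspond to rational $J$-invariant subspaces of $V$.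

**Step (a1): a given form is rarely of type $(1,1)$.** Let $a\ne0$ be an integral form. The set $\{J\in\mathcal J:a(J\cdot,J\cdot)=a\}$ is closed. The connected group $GL^+(2n,\mathbb R)$ acts by conjugation transitively on each of the two components of $\mathcal J$, one for each orientation. Suppose the set had interior in the component of $J_0$. Then the real-analytic function $g\mapsto a(gJ_0g^{-1}\cdot,gJ_0g^{-1}\cdot)-a$ would vanish on a nonempty open subset of the connected group $GL^+(2n,\mathbb R)$, hence identically, and the set would contain the whole component. Let $x,y$ be independent. As $n\ge2$, we can choose a basis $(e_i,f_i)$ with $e_1=x$, $e_2=y$. After changing the sign of some $f_i$ if necessary, all $J_t$ lie in that component. Then $a$ is invariant under $J_tJ_s$, so by (5) $a(x,y)=r_1r_2\,a(x,y)$. Taking $r_1r_2\ne1$ gives $a(x,y)=0$. So $a=0$, a contradiction. There are countably many $a$, which gives the first claim of (a).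

**Step (a2): a given subspace is rarely complex.** Let $0\neq V'\subsetneq V$ be a rational subspace. The set $\{J\in\mathcal J:JV'\subset V'\}$ is closed. If it had interior, then as in (a1) it would contain a component of $\mathcal J$. Choose a basis with $e_1\in V'\setminus0$ and $f_1\notin V'$, the orientation being fixed by the sign of $f_2$. Then $J_te_1=t_1f_1\notin V'$, a contradiction. There are countably many $V'$.

**Step (b1): only multiples of $E$ are generically of type $(1,1)$.** Let $a=E(A\cdot,\cdot)$ be integral and not in $\mathbb RE$. For $J\in\mathcal J_E$, $a$ is $J$-invariant if and only if $AJ=JA$, since $E(AJx,Jy)=a(Jx,Jy)$ and $E(JAx,Jy)=a(x,y)$. The set $\mathcal J_E$ is an orbit of the connected group $Sp(E)$ under conjugation: each $J\in\mathcal J_E$ has a symplectic basis of the form $(e_i,Je_i)$, namely from a unitary basis $(e_i)$ of the Hermitian structure with real part $E(\cdot,J\cdot)$, and the symplectic map sending one such basis to another conjugates the complex structures. If the closed set $\{J\in\mathcal J_E:AJ=JA\}$ had interior, then by analyticity along $Sp(E)$ it would be all of $\mathcal J_E$.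 For any symplectic basis $J_t,J_s\in\mathcal J_E$, so $A$ commutes with $J_tJ_s$. For suitable $r$ (for example $r_i=2^i$) this is diagonal with $2n$ distinct entries. Hence $e_1$ is an eigenvector of $A$. Any nonzero vector is the $e_1$ of some symplectic basis, so every nonzero vector is an eigenvector and $A$ is scalar, a contradiction. There are countably many such $a$, and $E$ itself is $J$-invariant for $J\in\mathcal J_E$. Hence $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$ for residual $J$.

**Step (b2): no subtori.** For such $J$, suppose $0\ne V'\subsetneq V$ is rational and $J$-invariant. $E|_{V'}$ is nondegenerate, since $E(x,Jx)>0$ for $0\ne x\in V'$. So $V=V'\oplus V'^{\perp_E}$ with both summands rational and $J$-invariant. Let $\mathrm{pr}$ be the projection to $V'$. Then $E(\mathrm{pr}\,\cdot,\mathrm{pr}\,\cdot)$ is rational, $J$-invariant, nonzero and degenerate, hence not proportional to $E$. This contradicts $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$. $\square$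

**Proof of Theorem A, except for its last sentence.** Intersect the residual sets of (∗) and of Lemma 7(a) (resp. (b)). The result is residual in the nonempty Baire space $\mathcal J$ (resp. $\mathcal J_E$), hence nonempty. For $J$ in it, Proposition 6 gives plurisupported currents, weakly dense, in every Kähler class, and Lemma 7 gives the Néron–Severi space. In the first case $0\notin\mathcal K_J$ and $\mathrm{NS}(X_J,\mathbb R)=0$, so every Kähler class is outside $\mathrm{NS}(X_J,\mathbb R)$. In the second, $\mathcal K_J$ is open in a space of dimension $n^2\ge4$ and $\mathrm{NS}(X_J,\mathbb R)=\mathbb RE$ is a line.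

So already at this point the question is answered: no, even for projective $X$. What remains is to see that no class outside $\mathcal K_J\cup\{0\}$ can occur.

## 11. The kernel of the class of a plurisupported current is rational

Theorem B is visible on small examples. On $E_1\times E_2$ the class of $\mathrm{pr}_1^*\nu$ from Section 1 has as kernel the tangent space of $E_2$, which is rational. On the other hand let $\Lambda=\mathbb Z[i]^2\subset\mathbb C^2$ and $\alpha=\frac i2\,\ell\wedge\bar\ell$ with $\ell=dz_1-c\,dz_2$ and $c\notin\mathbb Q(i)$. The kernel is $W=\{z_1=cz_2\}$ and $W\cap\Lambda=0$. So by Theorem B the class $\alpha$ contains no plurisupported current. This is so although $\alpha\in\mathrm{NS}$: the imaginary parts of Hermitian forms with coefficients in $\mathbb Z[i]$ are integral on $\Lambda$ and span all of $H^{1,1}$.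

The proof needs the fact that locally bounded potentials do not charge pluripolar sets.

**Lemma 8.** Let $D'\subset\mathbb C^d$ be a polydisc, $d\ge1$, $f$ a locally bounded psh function on $D'$, $\omega_0$ a constant Kähler form on $\mathbb C^d$, and $g\not\equiv-\infty$ psh on a connected neighborhood of $\overline{D'}$. Then the measure $\mu=dd^cf\wedge\omega_0^{d-1}$ on $D'$ puts no mass on $\{g=-\infty\}$.

*Proof.* We show that $g$ is locally $\mu$-integrable. Subtract a constant so that $g\le-1$ near $\overline{D'}$. Let $\varphi\ge0$ be a test function on $D'$ and let $g_j\downarrow g$ be regularizations by convolution near $\operatorname{supp}\varphi$; they are psh with $g_j\le0$. After adding a constant to $f$ we have $0\le f\le C$ on $\operatorname{supp}\varphi$. Then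
$$\int\varphi(-g_j)\,d\mu=-\int f\,dd^c(\varphi g_j)\wedge\omega_0^{d-1},$$
$$dd^c(\varphi g_j)=\varphi\,dd^cg_j+g_j\,dd^c\varphi+d\varphi\wedge d^cg_j+dg_j\wedge d^c\varphi.$$
The term $-\int f\varphi\,dd^cg_j\wedge\omega_0^{d-1}$ is $\le0$. The others give
$$\int\varphi(-g_j)\,d\mu\le C'\bigl(\|g_j\|_{L^1(\operatorname{supp}\varphi)}+\|\nabla g_j\|_{L^1(\operatorname{supp}\varphi)}\bigr),$$
which is bounded in $j$, since psh functions are in $W^{1,1}_{loc}$. By monotone convergence $\int\varphi|g|\,d\mu<\infty$. Hence $\mu(\{g=-\infty\}\cap\{\varphi>0\})=0$ for every $\varphi$. $\square$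

**Proof of Theorem B.** Let $X=V/\Lambda$ be a complex torus and $T\ne0$ plurisupported of class $\alpha$, with $\alpha$ constant. We write $i$ for the complex structure of $V$.

**Step 1: $\alpha\ge0$, $\alpha\ne0$, and a potential.** Averaging $T$ over all translations gives a positive translation-invariant current in the same class. It has constant coefficients, so it is $\alpha$; hence $\alpha\ge0$. If $\alpha=0$, then $\int T\wedge\omega^{n-1}=0$ and $T=0$; so $\alpha\neq0$. Write $T=\alpha+dd^cu$ with $u$ $\alpha$-psh, lifted to $V$ when convenient. Let $W=\ker\alpha$, a complex subspace. As $\alpha\ge0$, $x\in W$ if and only if $\alpha(x,ix)=0$. Let $q(x)=\frac\pi2\alpha(x,ix)$. Then $dd^cq=\alpha$ (for $\alpha=dx\wedge dy$ on $\mathbb C$: $dd^c\frac\pi2|z|^2=\frac1{2\pi}\cdot\frac\pi2\cdot4\,dx\wedge dy$), and $u+q$ is psh on $V$.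

**Step 2: $u$ is invariant under the closure of $W$.** This is where the position of $W$ relative to $\Lambda$ enters. The function $q$ is invariant under translation by $W$, so on each $x+W$ the function $u$ is psh or $\equiv-\infty$, and it is bounded above. By Liouville's theorem on complex lines it is constant on $x+W$. So $u$ is $W$-invariant. The set of translations leaving an $L^1$ function invariant almost everywhere is closed. Translates of $u$ are again $\alpha$-psh, and $\alpha$-psh functions that agree almost everywhere agree everywhere. So $u$ is invariant under $S$, the closure of the image of $W$ in $X$. $S$ is a closed connected subgroup, hence a real subtorus. Its tangent space $V_S\supset W$ is spanned by $V_S\cap\Lambda$. Let $W_1=V_S+iV_S$ and $d=\dim_{\mathbb C}W_1$. If $d=0$, then $W=0$ is spanned by $W\cap\Lambda$, $\alpha$ is positive definite, and we are done. So assume $d\ge1$. We shall prove $W_1\subset W$.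

**Step 3: on each translate of $W_1$, $u$ is $\equiv-\infty$ or locally bounded.** This prepares Lemma 8. Fix a Euclidean norm on $V$ and a constant $C$ with $\pi\alpha(a,ia)\le C|a|^2$ for all $a$. For $a\in V_S$ and $y\in V$ the function $\zeta\mapsto u(y+\zeta a)$ depends only on $t=\operatorname{Im}\zeta$. The function $\zeta\mapsto q(y+\zeta a)$ has Laplacian $2\pi\alpha(a,ia)\le2C|a|^2$. So
$$u(y+\zeta a)+C|a|^2t^2=(u+q)(y+\zeta a)+\bigl(C|a|^2t^2-q(y+\zeta a)\bigr)$$
is subharmonic in $\zeta$ or $\equiv-\infty$. A subharmonic function $h(\operatorname{Im}\zeta)$ is finite and convex in $t$: $h$ is locally integrable with $h''\ge0$ as a distribution, so it is almost everywhere equal to a convex function, and two subharmonic functions which agree almost everywhere agree everywhere. Hence along each such line $u$ is either $\equiv-\infty$, or finite and convex in $t$ after adding $C|a|^2t^2$.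

Every point of $y+W_1$ has the form $y+a+ib$ with $a,b\in V_S$, and $u(y+a+ib)=u(y+ib)$. If $u(y)$ is finite, then $u(y+ib)$ is finite, by the preceding paragraph on the line $\zeta\mapsto y+\zeta b$. So on each $x+W_1$ either $u\equiv-\infty$ or $u$ is finite everywhere. In the second case $b\mapsto u(x+ib)+C|b|^2$ is finite on $V_S$ and convex along all lines: along $b_0+tb_1$ apply the above with $y=x+ib_0$, $a=b_1$, and note that $C|b_0+tb_1|^2-C|b_1|^2t^2$ is affine in $t$. A finite convex function on $V_S$ is continuous. Composing with a linear right inverse of $(a,b)\mapsto a+ib$, we see that $u$ is continuous, hence locally bounded, on $x+W_1$.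

**Step 4: slicing.** We want to see that the part of $T$ along $W_1$ has no mass. Choose complex linear coordinates $(z',z'')$ on $V$ with $W_1=\{z''=0\}$. Let $\tau=\prod_ji\,dz''_j\wedge d\bar z''_j$, let $\omega$ be a constant Kähler form, and put $\sigma=T\wedge\tau\wedge\omega^{d-1}$, a positive measure on $X$. The set $A$ carrying $T$ is covered by countably many small polydiscs $D=D'\times D''$ on which $A\cap D\subset\{g=-\infty\}$ with $g\not\equiv-\infty$ psh on a connected neighborhood of $\overline D$. On $D$ let $f=u+q$, so $T=dd^cf$. For a test function $\varphi$ on $D$, wedging with $\tau$ removes all differentials $dz''_j,d\bar z''_j$, so by Fubini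
$$\int\varphi\,d\sigma=\int f\,dd^c\varphi\wedge\tau\wedge\omega^{d-1}=\int_{D''}\Bigl(\int_{D'}\varphi\;dd^c_{z'}f(\cdot,z'')\wedge(\omega|_{W_1})^{d-1}\Bigr)d\tau(z'').\tag{6}$$
Here, for almost every $z''$, $f(\cdot,z'')$ is integrable on compact subsets of $D'$, so $u\not\equiv-\infty$ on the slice. By Step 3, $f(\cdot,z'')$ is then a locally bounded psh function, and we may integrate by parts in the slice. Write $\mu_{z''}$ for the slice measure in (6).

Formula (6) extends from test functions to Borel sets. By monotone limits it holds for indicator functions of open subsets of $D$, including measurability in $z''$. On a smaller polydisc $D_1\Subset D$ we have $\sigma(D_1)<\infty$, and the Borel sets $B\subset D_1$ with $\sigma(B)=\int\mu_{z''}(B_{z''})\,d\tau(z'')$ (where $B_{z''}$ denotes the slice) form a $\lambda$-system containing the $\pi$-system of open sets. So all Borel $B\subset D_1$ qualify. Exhaust $D$ by such $D_1$.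

**Step 5: $\sigma=0$.** For almost every $z''$ also $g(\cdot,z'')\not\equiv-\infty$, since $g$ is locally integrable. For such $z''$ Lemma 8, applied to $f(\cdot,z'')$ and $g(\cdot,z'')$, gives $\mu_{z''}(\{g(\cdot,z'')=-\infty\})=0$. By Step 4, $\sigma(D\cap\{g=-\infty\})=0$. On the other hand $i\,dz''_j\wedge d\bar z''_j\le c\,\omega$ for some constant $c$, so $\sigma\le c^{\,n-d}\,T\wedge\omega^{n-1}$. Hence on $D$ the measure $\sigma$ is carried by $\{g=-\infty\}$, and so $\sigma(D)=0$. Countably many of these $D$ cover $A$, and $\sigma$ is carried by $A$. So $\sigma=T\wedge\tau\wedge\omega^{d-1}=0$ on $X$.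

**Step 6: conclusion.** The form $\tau\wedge\omega^{d-1}$ is constant, hence closed, so
$$\int_X\alpha\wedge\tau\wedge\omega^{d-1}=\int_XT\wedge\tau\wedge\omega^{d-1}=0.$$
The integrand is constant and is the trace of the semipositive form $\alpha|_{W_1}$ times a positive volume form. So this trace vanishes and $\alpha|_{W_1}=0$. As $\alpha\ge0$, this means $W_1\subset\ker\alpha$, and
$$W_1\subset W\subset V_S\subset W_1.$$
So $W=V_S$ is spanned by $W\cap\Lambda$. It is different from $V$ because $\alpha\neq0$, and $\alpha$ descends to a positive definite form on $V/W$, that is, to a Kähler class on the torus $V/(W+\Lambda)$. $\blacksquare$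

**End of the proof of Theorem A.** Let $J$ be as in Section 10. The class $0$ contains $T=0$, and each class in $\mathcal K_J$ contains a plurisupported current. Conversely, let $T\ne0$ be plurisupported of class $\alpha$. By Theorem B, $\ker\alpha\neq V$ is a rational complex subspace. By Lemma 7 there are no proper nonzero complex subtori, so $\ker\alpha=0$. As $\alpha\ge0$, it follows that $\alpha(x,Jx)>0$ for $x\ne0$, so $\alpha\in\mathcal K_J$. $\blacksquare$

## 12. Products with an arbitrary compact Kähler manifold

Let $X$ be one of the tori of Theorem A, let $T$ be a plurisupported current on $X$ of class $\alpha\notin\mathrm{NS}(X,\mathbb R)$ carried by $A$, and let $Y$ be any compact Kähler manifold, with projection $\mathrm{pr}:X\times Y\to X$. Locally the coefficients of $\mathrm{pr}^*T$ are the coefficient measures of $T$ times Lebesgue measure along $Y$, so $\mathrm{pr}^*T$ is carried by $A\times Y$. This set is pluripolar: pull back the local functions $g$. So $\mathrm{pr}^*T$ is plurisupported on $X\times Y$. Its class is not in $\mathrm{NS}(X\times Y,\mathbb R)$, because its restriction to $X\times\{y\}$ is $\alpha\notin\mathrm{NS}(X,\mathbb R)$,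 while restriction maps integral $(1,1)$-classes to integral $(1,1)$-classes.
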